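\title{Factor complexity of morphic sequences below $n\log n$\\ and Deviatov's conjecture}

\begin{abstract}
We prove that a morphic sequence whose factor complexity is $O(n\log n)$ has complexity $\Theta(1)$, $\Theta(n)$, $\Theta(n\log\log n)$ or $\Theta(n\log n)$. Combined with a theorem of Deviatov, this proves Deviatov's conjecture: the complexity of every morphic sequence is $\Theta(1)$, $\Theta(n)$, $\Theta(n\log\log n)$, $\Theta(n\log n)$, or $\Theta(n^{1+1/k})$ for some integer $k\ge1$. The proof sorts the factors of length $n$ by the level of the substitution hierarchy at which they appear, and shows that after coding, the levels lying between two consecutive growth rates of letters either all contribute about $n$ new factors each, or contribute $O(n)$ factors together.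
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a finite alphabet and $A^*$ the free monoid of finite words over $A$. A morphism $\sigma:A^*\to A^*$ is \emph{prolongable} on a letter $a$ if $\sigma(a)=au$ with $u$ nonempty and $|\sigma^k(a)|\to\infty$. Then each $\sigma^k(a)$ is a prefix of $\sigma^{k+1}(a)$, and the limit
$$\sigma^\omega(a)=a\,u\,\sigma(u)\,\sigma^2(u)\cdots$$
is an infinite word fixed by $\sigma$, called a \emph{purely morphic} sequence. A \emph{morphic} sequence is an infinite word of the form $\tau(\sigma^\omega(a))$, where $\tau:A^*\to A'^*$ is a morphism into a possibly different finite alphabet $A'$. By a theorem of Cobham and Pansiot, every morphic sequence has such a representation in which $\sigma$ is \emph{non-erasing} (no letter is sent to the empty word) and $\tau$ is \emph{letter-to-letter} (every letter is sent to a single letter); such a $\tau$ is called a coding.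

The \emph{factor complexity} $p_{\mathbf w}(n)$ of an infinite word $\mathbf w$ is the number of distinct factors (blocks of consecutive letters) of length $n$ of $\mathbf w$. It counts what an observer can see through a window of width $n$. By the Morse--Hedlund theorem, $p_{\mathbf w}$ is bounded if $\mathbf w$ is ultimately periodic, and $p_{\mathbf w}(n)\ge n+1$ for all $n$ otherwise. For morphic sequences the following is known; $f\in\Theta(g)$ means that $cg(n)\le f(n)\le Cg(n)$ for some constants $c,C>0$ and all large $n$.
\begin{enumerate}
\item[(i)] (Pansiot) The complexity of a purely morphic sequence is $\Theta(1)$, $\Theta(n)$, $\Theta(n\log\log n)$, $\Theta(n\log n)$ or $\Theta(n^2)$.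
\item[(ii)] (Pansiot) For every integer $k\ge1$ there is a morphic sequence of complexity $\Theta(n^{1+1/k})$.
\item[(iii)] (Deviatov) If $\mathbf w$ is morphic, then either $p_{\mathbf w}(n)\in\Theta(n^{1+1/k})$ for some integer $k\ge1$, or $p_{\mathbf w}(n)\in O(n\log n)$.
\end{enumerate}
A coding identifies letters, so it can only lower the complexity, and by (ii) it can lower it to orders that do not appear in (i). The question is whether it can also produce new orders below $n\log n$. We take the following conjecture from \cite{DLR}.

\medskip
\noindent\textbf{Conjecture (Deviatov).} \emph{The complexity of any morphic sequence is $\Theta(1)$, $\Theta(n)$, $\Theta(n\log\log n)$, $\Theta(n\log n)$, or $\Theta(n^{1+1/k})$ for some integer $k\ge1$.}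
\medskip

Our main result determines the orders of growth left open by (iii).

\begin{theorem}\label{thm:main}
Let $\mathbf w$ be a morphic sequence with $p_{\mathbf w}(n)=O(n\log n)$. Then $p_{\mathbf w}(n)$ is $\Theta(1)$, $\Theta(n)$, $\Theta(n\log\log n)$ or $\Theta(n\log n)$.
\end{theorem}

\begin{corollary}\label{cor:conj}
Deviatov's conjecture is true.
\end{corollary}

\begin{proof}
By (iii), either $p_{\mathbf w}\in\Theta(n^{1+1/k})$ for some integer $k\ge1$, or $p_{\mathbf w}(n)=O(n\log n)$ and Theorem~\ref{thm:main} applies.
\end{proof}

Theorem~\ref{thm:precise} makes this precise: it says which class occurs in terms of the growth rates of the letters under $\sigma$ and of finitely many families of bi-infinite words attached to $\sigma$ and $\tau$. The proof of Theorem~\ref{thm:main} uses none of (i)--(iii).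

Section~\ref{sec:model} computes the complexity of a model family that shows the mechanism and realizes every unbounded class in the conjecture. Section~\ref{sec:prelim} collects the tools. The case where $|\sigma^k(a)|$ grows exponentially occupies Sections~\ref{sec:aper}--\ref{sec:count}, with the central dichotomy in Proposition~\ref{prop:dich}; polynomial growth is treated in Section~\ref{sec:poly}, and Section~\ref{sec:final} concludes.

\section{A model: alternating long and short runs}\label{sec:model}

\begin{proposition}\label{prop:model}
Let $M_k,m_k$ $(k\ge0)$ be positive integers with $m_k<m_{k+1}$, $m_k\le M_k$ and $2M_k\le M_{k+1}$, and let $\mathbf v=0^{M_0}1^{m_0}0^{M_1}1^{m_1}\cdots$. Put $N(n)=\#\{k: m_k\le n/2,\ n\le M_k\}$ and $N'(n)=\#\{k:m_k<n\le M_k\}$. Then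
$$\Bigl(\frac n2-1\Bigr)N(n)\le p_{\mathbf v}(n)\le 6n+nN'(n).$$
\end{proposition}

\begin{proof}
If $m_k\le n/2$, $n\le M_k$ and $1\le i<n/2$, then $0^i1^{m_k}0^{n-i-m_k}$ is a factor of $\mathbf v$ that begins and ends with $0$. It determines $i$ and $m_k$, hence $k$. This gives the lower bound.

Let $k_0$ be the least $k$ with $M_k\ge n$. The number of positions before the run $0^{M_{k_0}}$ is $\sum_{k<k_0}(M_k+m_k)\le2\sum_{k<k_0}M_k<4n$, because $M_{k_0-1}<n$ and the $M_k$ at least double. A window of length $n$ that starts later meets at most one run of $1$'s. What it shows is either one of the $2n$ words $0^i1^{n-i}$, $1^i0^{n-i}$, or a word $0^i1^{m_k}0^{n-i-m_k}$ with $k\ge k_0$, $m_k<n$ and $1\le i<n$.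
\end{proof}

So each \emph{level} $k$ at which the short run fits into the window while the long runs do not contributes about $n$ factors, one for each position of the short run in the window, and everything else contributes $O(n)$.

Such words are morphic. Suppose $|\sigma^k(c)|=M_k$ and $|\sigma^k(d)|=m_k$, and no letter occurs both in some $\sigma^k(c)$ and in some $\sigma^l(d)$. Add a new letter $a\mapsto acd$, code the letters of the words $\sigma^k(c)$ by $0$ and all other letters by $1$. Then $\tau(\sigma^\omega(a))=1\mathbf v$, whose complexity exceeds that of $\mathbf v$ by at most $1$. Four choices: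
\begin{itemize}
\item $c\mapsto cc$, $d\mapsto dd$. Here $M_k=m_k=2^k$, so $N'=0$. The word has unbounded runs of both letters, so it is not ultimately periodic, and its complexity is $\Theta(n)$.
\item $c\mapsto cbc$, $b\mapsto bb$, $d\mapsto dd$. Here $M_{k+1}=2M_k+2^k$, so $M_k=(k+2)2^{k-1}$, and $m_k=2^k$. The least $k$ with $M_k\ge n$ is $\log_2n-\log_2\log_2n+O(1)$, the largest $k$ with $m_k<n$ is $\log_2n+O(1)$. So $N,N'=\log_2\log_2n+O(1)$ and the complexity is $\Theta(n\log\log n)$.
\item $c\mapsto ccc$, $d\mapsto dd$. Here $N,N'=\log_2n-\log_3n+O(1)$ and the complexity is $\Theta(n\log n)$.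
\item $c\mapsto cc$, $d=d_r$ with $r\ge1$, $d_i\mapsto d_id_{i-1}$ for $1\le i\le r$, $d_0\mapsto d_0$. Pascal's rule gives $m_k=\sum_{i\le r}\binom ki\le2^k$, which has order $k^r$. Only $O(\log n)$ levels have $M_k<n$, so $N$ and $N'$ have order $n^{1/r}$ and the complexity is $\Theta(n^{1+1/r})$.
\end{itemize}
Together with a constant word, these examples attain every class in the conjecture. They also explain the list. The lengths $|\sigma^k(b)|$ always have order $k^\alpha\beta^k$ (Lemma~\ref{lem:growth}). If $m_k$ and $M_k$ are of this form and $M_k$ is exponential, the number of levels with $m_k<n\le M_k$ is bounded, or has order $\log\log n$ (same $\beta$, different $\alpha$), $\log n$ (different $\beta>1$), or $n^{1/r}$ ($m_k$ polynomial).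

In a general morphic sequence the long runs become long words $\sigma^k(f)$ and the short run becomes a word $S_k$ over slowly growing letters. Counting levels still gives an upper bound. The danger lies in the lower bound: after coding, different levels, or different positions at one level, may give the same factor. If the coding could leave, say, only a sparse set of levels distinguishable, an intermediate order such as $n\sqrt{\log n}$ would become conceivable. The heart of the proof is that this cannot happen. To recognize the position of the gap $S_k$ in a window we need landmarks. In the model the surroundings are periodic and the landmarks are the places where periodicity breaks; the block morphism of Section~\ref{sec:block} follows such places from level to level. If the surroundings are not periodic, they serve as landmarks themselves, provided they are far from periodic in a quantitative sense; this is Section~\ref{sec:aper}.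

\section{Preliminaries}\label{sec:prelim}

Throughout, $\mathbf w=\tau(x)$ with $x=\sigma^\omega(a)$, where $\sigma$ is non-erasing, $\tau$ is letter-to-letter, and $A$ is restricted to the letters that occur in $x$. Replacing $\sigma$ by a power changes neither $x$ nor $\mathbf w$; we use this freedom repeatedly to remove transient and cyclic behavior. We write $f\asymp g$ if $f$ and $g$ agree up to positive constant factors, $\operatorname{alph}(s)$ for the set of letters of $s$, and $\tilde s$ for the reversal of $s$.

\subsection{Periods and breaks}

A finite, one-sided infinite or bi-infinite word $V$ is a function on an interval of $\mathbb Z$; $V(i)$ is its letter at position $i$ and $V[i,j)$, $V[i,j]$ are its restrictions. Finite and right-infinite words start at position $0$ unless stated otherwise. For $q\ge1$, a \emph{$q$-break} of $V$ is a position $i$ such that $V(i)$ and $V(i+q)$ are defined and different; $V$ has \emph{period} $q$ if it has no $q$-break. A one-sided infinite word is \emph{purely periodic} if it has some period, that is, if it is $u^\infty=uuu\cdots$ or $\cdots uuu$. A right-infinite word is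 ultimately periodic if and only if, for some $q$, it has finitely many $q$-breaks. Reversal of a finite word preserves the number of $q$-breaks, hence the periods. A word is \emph{primitive} if it is not a power $s^r$ with $r\ge2$.

\begin{lemma}\label{lem:periods}
\begin{enumerate}
\item[(a)] If $q$ divides $q'$, the number of $q'$-breaks of a word is at most $q'/q$ times the number of its $q$-breaks.
\item[(b)] A product of $r$ words with at most $C$ $q$-breaks each has at most $rC+(r-1)q$ $q$-breaks.
\item[(c)] If $u$ is primitive of length $q$ and a word of length at least $q$ occurs in $u^\infty$ at positions $i$ and $i'$, then $i\equiv i'\pmod q$.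
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $V(i)\ne V(i+q')$, then $i+rq$ is a $q$-break for some $0\le r<q'/q$, and each $q$-break arises in this way from at most $q'/q$ values of $i$. (b) If $i$ and $i+q$ lie in different factors, then $i$ is one of the $q$ positions preceding one of the $r-1$ junctions. (c) Extend $u^\infty$ to a bi-infinite word $V$ of period $q$. From $V[i,i+q)=V[i',i'+q)$ we get that $V$ is invariant under the shift by $i'-i$. The shifts preserving $V$ form a group, so $V$ has period $\gcd(i'-i,q)$, which equals $q$ because $u$ is primitive.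
\end{proof}

\subsection{Normal morphisms}

We use two facts about a finite semigroup: every element $s$ has an idempotent power $s^d$, and then $s^{dd'}=s^d$ for all $d'\ge1$. Hence finitely many elements of finite semigroups have a common exponent $d$ that makes all of them idempotent.

A non-erasing morphism $\varphi$ is \emph{normal} if $\operatorname{alph}(\varphi^k(b))=\operatorname{alph}(\varphi(b))$ for all letters $b$ and all $k\ge1$. This says that the Boolean incidence matrix of $\varphi$ is idempotent. So every non-erasing morphism has a normal power, and powers of a normal morphism are normal. The next lemma is the source of every ``all or nothing'' statement in this paper.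

\begin{lemma}\label{lem:mono}
Let $\varphi$ be normal.
\begin{enumerate}
\item[(a)] For every word $s$, the sequence $(|\varphi^k(s)|)_{k\ge1}$ is constant or strictly increasing.
\item[(b)] If $T_{j+1}=\lambda\,\varphi(T_j)\,\mu$ for $j\ge j_1$, with fixed words $\lambda,\mu$, then $(|T_j|)_{j>j_1}$ is constant or strictly increasing.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sequence is nondecreasing, and $|\varphi^{k+1}(s)|=|\varphi^k(s)|$ holds if and only if all letters of $\operatorname{alph}(\varphi^k(s))=\operatorname{alph}(\varphi(s))$ have images of length $1$. This condition does not depend on $k\ge1$. (b) If $\lambda\mu$ is nonempty, then $|T_{j+1}|>|\varphi(T_j)|\ge|T_j|$. Otherwise $T_j=\varphi^{j-j_1}(T_{j_1})$ and (a) applies.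
\end{proof}

\subsection{Growth types}

For $g=(\beta,\alpha)$ with $\beta\ge1$ real and $\alpha\ge0$ an integer, put $\psi_g(k)=(k+1)^\alpha\beta^k$. The following fact is standard (Salomaa--Soittola); we include a proof.

\begin{lemma}\label{lem:growth}
For a non-erasing morphism $\varphi$ and a letter $b$ there is $g=(\beta,\alpha)$ with $|\varphi^k(b)|\asymp\psi_g(k)$ for $k\ge0$.
\end{lemma}

\begin{proof}
Let $\varphi^d$ be normal and $M=\max_c|\varphi(c)|$. As $|\varphi^{dk}(b)|\le|\varphi^{dk+r}(b)|\le M^r|\varphi^{dk}(b)|$ for $0\le r<d$, the claim for $\varphi^d$ with $(\beta,\alpha)$ gives the claim for $\varphi$ with $(\beta^{1/d},\alpha)$. So let $\varphi$ be normal.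

Consider the multigraph on the alphabet with one edge $c\to c'$ for each occurrence of $c'$ in $\varphi(c)$. Then $|\varphi^k(b)|$ is the number of paths of length $k$ starting at $b$. If $c,c'$ lie in a strongly connected component that contains a cycle, then $c'$ occurs in some $\varphi^k(c)$, $k\ge1$, hence in $\varphi(c)$. So the incidence matrix of the component is a positive integer matrix, and by the Perron--Frobenius theorem all entries of its $k$-th power are $\asymp\rho^k$ for $k\ge1$, with $\rho\ge1$ its largest eigenvalue. The other components are single vertices without a loop.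

Sort the paths by the chain of components they visit and the edges by which they pass from one component to the next; there are finitely many chains. Consider a chain with $s$ connecting edges in which the components with a cycle have Perron values $\rho_1,\dots,\rho_r$. If $r=0$ it contains only paths of length $s$. If $r\ge1$, put $\Phi(k)=\sum_{k_1+\dots+k_r=k}\prod_i\rho_i^{k_i}$, the sum over $k_i\ge0$. The number of paths of length $k$ in the chain is at most a constant times $\Phi(k-s)$ and, counting only paths with all $k_i\ge1$, at least a constant times $\Phi(k-s-r)$. Let $\beta=\max\rho_i$ be attained $\mu$ times. Keeping only the terms with $k_i=0$ whenever $\rho_i<\beta$ gives $\Phi(k)\ge\binom{k+\mu-1}{\mu-1}\beta^k$; summing the geometric series $\sum_{k_i}(\rho_i/\beta)^{k_i}$ for these $i$ gives $\Phi(k)\le C\binom{k+\mu-1}{\mu-1}\beta^k$. So the chain contributes $\asymp(k+1)^{\mu-1}\beta^k$ for large $k$. Every vertex has an outgoing edge, so there are arbitrarily long paths from $b$ and some chain has $r\ge1$. The largest contribution gives the claim for large $k$, hence for all $k$, as $|\varphi^k(b)|\ge1$.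
\end{proof}

The pair $g$ is the \emph{type} of $b$. We order types lexicographically, so that $g<g'$ implies $\psi_g=o(\psi_{g'})$. The type of a nonempty word $s$ is the largest type of its letters; it describes the growth of $|\varphi^k(s)|$. A type is \emph{exponential} if $\beta>1$ and \emph{polynomial} if $\beta=1$. Since $\psi_g(k+1)\asymp\psi_g(k)$, the word $\varphi(b)$ has the type of $b$: all its letters have type at most that of $b$, and at least one has the same type. Passing to $\varphi^d$ replaces $(\beta,\alpha)$ by $(\beta^d,\alpha)$ and preserves the order. For exponential $g$,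
\begin{equation}\label{eq:geom}
\sum_{l\le k}\psi_g(l)\le(k+1)^\alpha\sum_{l\le k}\beta^l=O(\psi_g(k)).
\end{equation}

\begin{lemma}\label{lem:side}
Let $b$ have exponential type and $\varphi(b)=vbt$, where $t$ is empty or has type smaller than that of $b$. Then $v$ is nonempty and has the type of $b$. The same holds with the roles of $v$ and $t$ exchanged.
\end{lemma}

\begin{proof}
By induction,
\begin{equation}\label{eq:expand}
\varphi^k(b)=\varphi^{k-1}(v)\cdots\varphi(v)\,v\;b\;t\,\varphi(t)\cdots\varphi^{k-1}(t),
\end{equation}
so $|\varphi^k(b)|=1+\sum_{l<k}(|\varphi^l(v)|+|\varphi^l(t)|)$. If $v$ were empty or of smaller type than $b$, the right side would be polynomially bounded or, by \eqref{eq:geom}, $O(\psi_{g'}(k))$ for an exponential type $g'$ smaller than that of $b$. In both cases it would be $o(|\varphi^k(b)|)$.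
\end{proof}

\subsection{Fast letters, slow letters and contexts}\label{sec:contexts}

At window length $n$ and level $k$, a letter $b$ matters in one of two ways: either $\varphi^k(b)$ is too long to fit into the window, or it is short. We now describe the combinatorics of such a splitting of the alphabet.

Let $\varphi$ be normal on an alphabet $D$. A nonempty $F\subset D$ is \emph{admissible} if $\varphi(b)$ contains no letter of $F$ for $b\notin F$ and contains a letter of $F$ for $b\in F$. Letters in $F$ are \emph{fast}, the other letters, and words over them, are \emph{slow}. Admissibility depends only on the sets $\operatorname{alph}(\varphi(b))$, so $\varphi$ and its powers have the same admissible sets. For $f\in F$ let $f^L$ and $f^R$ be the first and last fast letters of $\varphi(f)$, and let $h_f$ and $t_f$ (head and tail) be the slow words with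
$$\varphi(f)=h_f\,f^L\cdots=\cdots f^R\,t_f .$$
Slow letters have slow images, so the first fast letter of $\varphi^{k+1}(f)$ is $e^L$, where $e$ is the first fast letter of $\varphi^k(f)$. Thus the maps $L,R:F\to F$ of $\varphi^d$ are the $d$-th iterates of those of $\varphi$. Call $\varphi$ \emph{strongly normal} if it is normal and $L,R$ are idempotent for every admissible $F$. Every non-erasing morphism has a strongly normal power, and the powers of a strongly normal morphism are strongly normal with the same maps $L,R$.

Let $\varphi$ be strongly normal, $\varphi(c)=cv$, $Z=\varphi^\omega(c)$, suppose that every letter of $D$ occurs in $Z$, and let $F$ be admissible with $c\in F$ and $v$ not slow. Every $\varphi^k(v)$ contains a fast letter, so $Z=f_0S_0f_1S_1\cdots$ with $f_0=c$, fast letters $f_i$ and finite, possibly empty, slow words $S_i$. The triples $(f_i,S_i,f_{i+1})$ are the \emph{contexts} of $Z$. An \emph{inner context} is a triple $(f,S,f')$ with $f,f'$ fast and $S$ slow such that $fSf'$ is a factor of $\varphi(e)$ for some $e\in F$; there are finitely many. The \emph{image} of a triple $(f,S,f')$ is $(f^R,\ t_f\varphi(S)h_{f'},\ f'^L)$,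 which is the part of $\varphi(fSf')$ from the last fast letter of $\varphi(f)$ to the first fast letter of $\varphi(f')$. Let $\kappa_j$ be the $j$-th iterated image of $\kappa=\kappa_0$.

\begin{lemma}\label{lem:contexts}
The contexts of $Z$ are exactly the triples $\kappa_j$ with $\kappa$ inner and $j\ge0$. If $\kappa=(f,S,f')$, then with $y=f^R$ and $z=f'^L$ we have $y^R=y$, $z^L=z$, and for $j\ge1$
$$\kappa_j=(y,S_j,z),\qquad S_1=t_f\varphi(S)h_{f'},\qquad S_{j+1}=t_y\varphi(S_j)h_z .$$
\end{lemma}

\begin{proof}
In $Z=\varphi(Z)=\varphi(f_0)\varphi(S_0)\varphi(f_1)\cdots$ two consecutive fast letters $f_i,f_{i+1}$ either lie in the same $\varphi(f_{i'})$, and the $i$-th context is inner, or they are the last fast letter of $\varphi(f_{i'})$ and the first of $\varphi(f_{i'+1})$, and the $i$-th context is the image of the $i'$-th. In the second case $i>i'$: the word $\varphi(f_0S_0\cdots f_{i'})$ has $i+1$ fast letters, at least two from $\varphi(c)$ and at least one from each other $\varphi(f_l)$, so $i+1\ge i'+2$. Induction on $i$ shows that every context is some $\kappa_j$. Conversely, each $e\in F$ occurs in $Z$, so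 $\varphi(e)$ does and inner contexts are contexts; and the image of a context is a context. The formulas follow from the idempotency of $L$ and $R$.
\end{proof}

\begin{example}\label{ex:aba}
Let $a\mapsto aba$, $b\mapsto bb$, so that $Z=aba\,bb\,aba\,bbbb\,aba\cdots$, and let $F=\{a\}$. Then $a^L=a^R=a$, the head and tail of $a$ are empty, the only inner context is $\kappa=(a,b,a)$, and $\kappa_j=(a,b^{2^j},a)$.
\end{example}

\subsection{The block morphism}\label{sec:block}

Fix a non-erasing $\varphi$ on $D$, a coding $\pi$ and $q\ge1$. Whether position $i$ is a $q$-break of $\pi(X)$ depends on $X[i,i+q]$ and not only on $X(i)$. To make breaks a property of single letters we pass to the alphabet $D^{q+1}$ of \emph{blocks}. For a right-infinite or bi-infinite word $X$ let $X^{[q]}$ be the word over $D^{q+1}$ with $X^{[q]}(i)=X[i,i+q]$. For a block $\mathsf B=b_0\cdots b_q$ let $\Sigma(\mathsf B)$ be the word of length $|\varphi(b_0)|$ whose $i$-th letter, $0\le i<|\varphi(b_0)|$, is the factor of length $q+1$ of $\varphi(b_0\cdots b_q)$ at position $i$; it exists because $|\varphi(b_1\cdots b_q)|\ge q$. For example, if $c\mapsto cc$,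 $d\mapsto dd$ and $q=1$, then $\Sigma(cd)=(cc)(cd)$. By construction
\begin{equation}\label{eq:block}
\Sigma(X^{[q]})=\varphi(X)^{[q]},
\end{equation}
and the image of the block at position $i$ occupies the same positions as the image of the letter $X(i)$. Replacing each block by its first letter turns $\Sigma^k(\mathsf B)$ into $\varphi^k(b_0)$, so $|\Sigma^k(\mathsf B)|=|\varphi^k(b_0)|$. Applying \eqref{eq:block} $d$ times to a right-infinite word $X$ beginning with $\mathsf B$ shows that $\Sigma^d(\mathsf B)$ is the prefix of length $|\varphi^d(b_0)|$ of $\varphi^d(X)^{[q]}$; hence the block morphism of $\varphi^d$ is $\Sigma^d$.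

A block is \emph{marked} if $\pi(b_0)\ne\pi(b_q)$. The $q$-breaks of $\pi(X)$ are the positions of the marked letters of $X^{[q]}$. A marked block need not have a marked block in its image, so marks alone do not propagate well; the right notion is the following. Suppose $\Sigma$ is strongly normal. A block $\mathsf B$ is \emph{live} if $\Sigma(\mathsf B)$ contains a marked letter; by normality this holds if and only if $\Sigma^k(\mathsf B)$ contains one for some, or for every, $k\ge1$.

\begin{lemma}\label{lem:live}
Let $\Sigma$ be strongly normal. The image of a non-live block contains no marked and no live letter. The image of a live block contains a marked letter and a live letter. The maps sending a live block $\mathsf B$ to the first, respectively last, live letter of $\Sigma(\mathsf B)$ are idempotent.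
\end{lemma}

\begin{proof}
The statements on marked letters are the definition. The word $\Sigma(\mathsf B)$ contains a live letter if and only if $\Sigma^2(\mathsf B)$ contains a marked letter, that is, if and only if $\mathsf B$ is live. So the set of live blocks is empty or admissible for $\Sigma$, and the two maps are its maps $L$ and $R$.
\end{proof}

\section{Long prefixes have no short period}\label{sec:aper}

An infinite word that is not purely periodic can still have long prefixes with very short periods. Let $u_0=0$ and $u_{k+1}=u_k^{\,k+2}1$. The limit word contains $0$ and, as $u_k$ ends with $1^k$, unbounded runs of $1$, so it is not purely periodic; yet its prefix of length $(k+2)|u_k|$ has period $|u_k|$. For codings of exponentially growing fixed points this does not happen.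

\begin{lemma}\label{lem:aper}
Let $\zeta$ be non-erasing and prolongable on a letter $c$ of exponential type, $Z=\zeta^\omega(c)$, and $\pi$ letter-to-letter. If $\pi(Z)$ is not purely periodic, there are $\eta>0$ and $n_0$ such that for $n\ge n_0$ the prefix of $\pi(Z)$ of length $n$ has no period $\le\eta n$.
\end{lemma}

The idea is to look at a level $k$ at which every block $\zeta^k(b)$ is either longer than the alleged period $q$ or much shorter. Inside the periodic prefix a long block can sit at only one position modulo $q$. This forces congruences modulo $q$ between lengths of gaps, and for short gaps these are equalities. It follows that the gaps do not grow, so there are only finitely many contexts, all of them are visible in the periodic prefix, and the periodicity propagates to the whole word.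

\begin{proof}
Let $D$ be the set of letters of $Z$; passing to a power, let $\zeta$ be strongly normal on $D$. Suppose the lemma fails. Then there are lengths $n\to\infty$ along which the least period $q$ of the prefix of length $n$ satisfies $q/n\to0$. If one value of $q$ occurred infinitely often, $\pi(Z)$ would have period $q$. So $q\to\infty$ along the sequence. We fix a pair $(n,q)$ far out in the sequence; constants below do not depend on it. Let $u$ be the prefix of $\pi(Z)$ of length $q$. The prefix of length $n$ is a prefix of $u^\infty$, and $u$ is primitive, since $u=s^r$ with $r\ge2$ would give the smaller period $|s|$.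

Let $M=\max_b|\zeta(b)|\ge2$ and $\zeta(c)=cv$. By Lemma~\ref{lem:side}, $v$ has the type of $c$, so $|\zeta^k(v)|\ge|\zeta^k(c)|/C_1$ for a constant $C_1$ and all $k$. Fix $\theta$ with $0<\theta<\min\bigl(\frac1{2M^2},\frac1{MC_1}\bigr)$.

\emph{Choice of the level.} For a letter $b$ let $k(b)$ be the least $k$ with $|\zeta^k(b)|\ge2q$, if there is one, and let $k_1=k(c)$. Then $k_1\to\infty$ as $q\to\infty$, and $k_1=O(\log q)$ because $c$ is exponential. Let $T\ge1$ be a constant such that $|\zeta^{k+1}(b)|\le\frac\theta2|\zeta^{k+T}(b)|$ for all exponential letters $b$ and all $k$; it exists since $\psi_g(k+1)\le\beta^{-(T-1)}\psi_g(k+T)$. One of the $|D|+1$ intervals $(k_1+iT,k_1+(i+1)T]$, $0\le i\le|D|$, contains no $k(b)$; call it $(k_2,k_2+T]$. Let $F=\{b:|\zeta^{k_2}(b)|\ge2q\}$, so $c\in F$. We claim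
\begin{equation}\label{eq:short}
|\zeta^{k_2}(b)|\le|\zeta^{k_2+1}(b)|\le\theta q\qquad(b\notin F).
\end{equation}
Indeed, $b\notin F$ implies $|\zeta^{k_2+T}(b)|<2q$, which gives \eqref{eq:short} for exponential $b$ by the choice of $T$. For polynomial $b$, $|\zeta^{k_2+1}(b)|$ is bounded by a power of $k_2+2=O(\log q)$, and \eqref{eq:short} holds for large $q$.

\emph{$F$ is admissible and $v$ is not slow.} If $b\notin F$ and $b'$ occurs in $\zeta(b)$, then $|\zeta^{k_2}(b')|\le|\zeta^{k_2+1}(b)|\le\theta q<2q$, so $b'\notin F$. If $f\in F$ and $\zeta(f)$ had no letter in $F$, then $2q\le|\zeta^{k_2}(\zeta(f))|\le M\theta q<2q$. If $v$ had no letter in $F$, then $2q/C_1\le|\zeta^{k_2}(v)|\le M\theta q<q/C_1$. So Lemma~\ref{lem:contexts} applies to $F$.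

\emph{The window.} The set $F$ depends on $q$, but there are only finitely many candidates. For every admissible $F'\ni c$ for which $v$ is not slow, choose a prefix of $Z$ that contains the contexts $\kappa_1,\kappa_2$ for all inner $\kappa$, and all contexts if there are only finitely many. Let $e$ be a constant such that all these prefixes are prefixes of $\zeta^e(c)$, which we call the window. Since $k_2\le k_1+|D|T$,
$$|\zeta^{k_2+e}(c)|\le M^{k_2+e-k_1+1}\,|\zeta^{k_1-1}(c)|\le M^{|D|T+e+1}\cdot2q\le n$$
far out in the sequence. So in $\pi(Z)=\pi\zeta^{k_2}(Z)$ the blocks $\pi\zeta^{k_2}(b)$ coming from letters of the window lie in the part that agrees with $u^\infty$.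

\emph{Phases.} For a fast letter $f$ the block $\pi\zeta^{k_2}(f)$ has length at least $q$. By Lemma~\ref{lem:periods}(c), all blocks coming from occurrences of $f$ in the window start at the same position $\phi(f)$ modulo $q$, and $\phi(c)=0$. Therefore every context $(f,S,f')$ that occurs in the window satisfies
\begin{equation}\label{eq:phase}
|\zeta^{k_2}(fS)|\equiv\phi(f')-\phi(f)\pmod q.
\end{equation}

\emph{The gaps do not grow.} Let $\kappa=(f,S,f')$ be inner, with $y,z,S_j$ as in Lemma~\ref{lem:contexts}. Applying \eqref{eq:phase} to $\kappa_1=(y,S_1,z)$ and $\kappa_2=(y,S_2,z)$ gives $|\zeta^{k_2}(S_1)|\equiv|\zeta^{k_2}(S_2)|\pmod q$. We have $|S|\le M-2$, so $|S_1|\le2(M-1)+M(M-2)\le M^2$, and by \eqref{eq:short}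
$$|\zeta^{k_2}(S_1)|\le|\zeta^{k_2}(t_y)|+|\zeta^{k_2+1}(S_1)|+|\zeta^{k_2}(h_z)|=|\zeta^{k_2}(S_2)|\le(2M+M^2)\theta q\le2M^2\theta q<q.$$
Two congruent numbers in $[0,q)$ are equal. Hence $t_y$ and $h_z$ are empty and $|\zeta^{k_2+1}(S_1)|=|\zeta^{k_2}(S_1)|$. By Lemma~\ref{lem:mono}(a), $|\zeta^k(S_1)|$ is constant for $k\ge1$, so the words $S_j=\zeta^{j-1}(S_1)$ have bounded length. This holds for every inner $\kappa$; thus $Z$ has finitely many contexts with respect to $F$, and all of them occur in the window.

\emph{Propagation.} Write $Z=f_0S_0f_1S_1\cdots$. By \eqref{eq:phase} and induction on $i$, the word $\pi\zeta^{k_2}(f_iS_i)$ starts in $\pi(Z)$ at a position congruent to $\phi(f_i)$. Since the context $(f_i,S_i,f_{i+1})$ also occurs in the window, this word is the factor of $u^\infty$ of the same length at a position congruent to $\phi(f_i)$. So $\pi(Z)=u^\infty$, a contradiction.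
\end{proof}

\section{Thresholds, families and the dichotomy}\label{sec:dich}

In this section and the next, $a$ has exponential type.

\subsection{Thresholds and the words $Y$ and $Z$}

Let $\sigma$ be strongly normal, and let $g_1<\dots<g_m$ be the exponential types of letters of $A$. Every letter occurs in some $\sigma^k(a)$, so $a$ has the largest type $g_m$. For $1\le i\le m$, \emph{threshold $i$} is the set $F_i$ of letters of type at least $g_i$. It is admissible because $\sigma(b)$ has the type of $b$, and it does not change when $\sigma$ is replaced by a power. Writing $\sigma(a)=au$, the word $u$ has type $g_m$ by Lemma~\ref{lem:side}, so Lemma~\ref{lem:contexts} applies to $x$ and every $F_i$.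

Fix a threshold $i$; the notions fast, slow, $L,R,h,t$ refer to $F_i$. By Lemma~\ref{lem:contexts}, the gaps $S_j$ sit between letters $y$ and $z$ with $y^R=y$ and $z^L=z$. We need to know what lies further out. Write $\sigma(y)=v\,y\,t$ and $\sigma(z)=h\,z\,v'$ with $t=t_y$, $h=h_z$. The words $t$ and $h$ are slow, so by Lemma~\ref{lem:side} the words $v$ and $v'$ are nonempty of type at least $g_i$. Define the left-infinite word $Y$ and the right-infinite word $Z$ by
$$Y=\cdots\sigma^2(v)\,\sigma(v)\,v\,y,\qquad Z=z\,v'\,\sigma(v')\,\sigma^2(v')\cdots,\qquad\text{so that}\qquad\sigma(Y)=Yt,\quad\sigma(Z)=hZ .$$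
They depend on $(i,y)$ and $(i,z)$; there are finitely many of them. By \eqref{eq:expand}, replacing $\sigma$ by $\sigma^d$ replaces $v$ by $\sigma^{d-1}(v)\cdots v$ and $v'$ by $v'\cdots\sigma^{d-1}(v')$, which leaves $Y$ and $Z$ unchanged. Put $\bar Y=\tau(Y)$, indexed by the negative integers, and $\bar Z=\tau(Z)$, indexed by the nonnegative integers.

\begin{lemma}\label{lem:YZ}
There are $\eta\in(0,1]$ and $n_0$ such that, for $n\ge n_0$, the prefix of length $n$ of any $\bar Z$ that is not purely periodic and the suffix of length $n$ of any $\bar Y$ that is not purely periodic have no period $\le\eta n$.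
\end{lemma}

\begin{proof}
Extend $\sigma$ and $\tau$ to a new letter $\hat z$ by $\hat z\mapsto\hat zv'$ and $\tau(\hat z)=\tau(z)$. The $k$-th image of $\hat z$ contains $\sigma^{k-1}(v')$, so $\hat z$ has exponential type; its fixed point $\hat zv'\sigma(v')\cdots$ is coded to $\bar Z$, and Lemma~\ref{lem:aper} applies. For $Y$ use the morphism $\zeta(b)=\widetilde{\sigma(b)}$, which satisfies $\zeta^k(\tilde s)=\widetilde{\sigma^k(s)}$, and a new letter $\hat y\mapsto\hat y\tilde v$ coded as $\tau(y)$. The fixed point is coded to $\bar Y$ read backwards, and reversal preserves periods of finite words. Take the smallest $\eta$ and the largest $n_0$ of the finitely many obtained.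
\end{proof}

\noindent\textbf{Normalization (N).} Let $q\ge1$ be a common multiple of the least periods of all purely periodic words among the $\bar Y$ and $\bar Z$, over all thresholds. Then each $\bar Y$ or $\bar Z$ is purely periodic if and only if it has period $q$. Let $\Sigma$ be the block morphism of $\sigma$ for this $q$, with marks defined by $\tau$. Replace $\sigma$ by a power for which $\Sigma$ is strongly normal. Then $\sigma$ is still strongly normal, with the same thresholds, the same words $Y,Z$ and the same $q$. From now on $\sigma$ is fixed.

\subsection{Families}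

Let $\kappa=(f,S,f')$ be an inner context for threshold $i$, with $y,z,S_j$ as in Lemma~\ref{lem:contexts} and $v,t,h,v',Y,Z$ as above. The \emph{family} of $\kappa$ consists of the bi-infinite words
$$X_j=Y\,S_j\,Z,\qquad W_j=\tau(X_j)\qquad(j\ge1),$$
with $S_j$ at the positions $[0,|S_j|)$. They idealize the situation of Section~\ref{sec:model}: the long words around the gap are replaced by their infinite limits. In Example~\ref{ex:aba}, $Y=\cdots\sigma(ab)\,ab\,a$, $S_j=b^{2^j}$ and $Z=a\,ba\,\sigma(ba)\cdots$.

We have $\sigma(X_j)=Yt\,\sigma(S_j)\,hZ=X_{j+1}$. Let $\Lambda_j(p)$ be the position in $X_{j+1}$ at which the image of the letter $X_j(p)$ starts. Then, for $p\le p'$,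
\begin{equation}\label{eq:Lambda}
\Lambda_j(0)=|t|,\qquad\Lambda_j(|S_j|)=|S_{j+1}|-|h|,\qquad X_{j+1}[\Lambda_j(p),\Lambda_j(p'))=\sigma(X_j[p,p')),
\end{equation}
and in particular $\Lambda_j(p')-\Lambda_j(p)\ge p'-p$.

\begin{lemma}\label{lem:sizes}
\begin{enumerate}
\item[(a)] There is $c>0$ such that $W_j[-n,|S_j|+n)$ is a factor of $\mathbf w$ whenever $j\ge2$ and $n\le c\,\psi_{g_i}(j)$.
\item[(b)] $|S_j|=O(\psi_{g_{i-1}}(j))$ if $i\ge2$, and $|S_j|=O((j+1)^D)$ for some integer $D\ge1$ if $i=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
The recursion $S_{j+1}=t\sigma(S_j)h$ gives $S_j=t\sigma(t)\cdots\sigma^{j-2}(t)\;\sigma^{j-1}(S_1)\;\sigma^{j-2}(h)\cdots\sigma(h)h$. The letters of $t,S_1,h$ have type smaller than $g_i$, hence at most $g_{i-1}$ if $i\ge2$ and polynomial if $i=1$; (b) follows with \eqref{eq:geom}. By Lemma~\ref{lem:contexts}, $yS_1z$ is a factor of $x=\sigma(x)$, hence so is $\sigma^{j-1}(yS_1z)$, which by \eqref{eq:expand} equals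
$$\sigma^{j-2}(v)\cdots v\,y\;\;S_j\;\;z\,v'\cdots\sigma^{j-2}(v').$$
The left part is a suffix of $Y$, the right part is a prefix of $Z$, and both have length at least $c\,\psi_{g_i}(j)$ since $v,v'$ have type at least $g_i$.
\end{proof}

\subsection{The dichotomy}

We count the words of length $n$ seen in the $W_j$ through windows that reach the gap, that is, windows starting at a position $p\in[-n,|S_j|]$. Consider the following two properties of a family: in the first the levels collapse, in the second they are distinguishable.
\begin{enumerate}
\item[(C)] There is $C$ such that for all $n\ge1$ at most $C(n+1)$ words of length $n$ occur in some $W_j$, $j\ge1$, at a position $p\in[-n,|S_j|]$.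
\item[(D)] There are $j_0\ge2$, $n_1$ and $\varepsilon,c>0$ such that for $n\ge n_1$ and every finite set $J\subset\{j\ge j_0:|S_j|\le\varepsilon n\}$, at least $cn|J|$ distinct words of length $n$ occur in the $W_j$, $j\in J$, at positions $p\in[-n,|S_j|]$.
\end{enumerate}

\begin{proposition}\label{prop:dich}
Every family satisfies exactly one of \textup{(C)} and \textup{(D)}. If $|S_j|$ is bounded, \textup{(C)} holds. If $|S_j|$ is unbounded and neither $\bar Y$ nor $\bar Z$ is purely periodic, \textup{(D)} holds.
\end{proposition}

The length $|S_j|$ is not visible in $W_j$ in general: if $\bar Z$ is periodic, the coded gap may continue the period and merge with $\bar Z$. We therefore replace the two ends of the gap by visible landmarks, the \emph{anchors}. On an aperiodic side the anchor is the end of the gap, which Lemma~\ref{lem:YZ} makes recognizable; on a periodic side it is the extreme $q$-break. The distance between the anchors obeys a recursion of the form in Lemma~\ref{lem:mono}(b), so it is bounded or eventually strictly increasing, and these alternatives give (C) and (D).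

\begin{proof}
Properties (C) and (D) exclude each other: for $J=\{j_0,\dots,j_0+N-1\}$ and large $n$, (D) gives $cNn$ words, with $N$ arbitrary. If $|S_j|$ is bounded, there are finitely many words $W_j$, each contributes at most $n+1+|S_j|$ words, and (C) holds. It remains to show that (C) or (D) holds in general and to prove the last assertion. For (C) we may ignore $W_1$.

\emph{Step 1: breaks and live positions.} Let $\mathrm{Br}_j$ be the set of $q$-breaks of $W_j$ and $P_j$ the set of positions $p$ at which $X_j^{[q]}(p)$ is live. By \eqref{eq:block} and Lemma~\ref{lem:live}: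
\begin{equation}\label{eq:prop}
\begin{gathered}
\text{each of $\mathrm{Br}_{j+1}$ and $P_{j+1}$ is contained in } \bigcup\nolimits_{p\in P_j}[\Lambda_j(p),\Lambda_j(p+1))\\ \text{and meets each of these intervals.}
\end{gathered}
\end{equation}
So either all $P_j$ are empty or none is, and $\mathrm{Br}_{j+1}\ne\emptyset$ if and only if $P_j\ne\emptyset$. If all $P_j$ are empty, then $W_j$ has period $q$ for $j\ge2$; there are finitely many such words, each has at most $q$ factors of length $n$, and (C) holds. In this case $\bar Y$ and $\bar Z$ have period $q$. Assume from now on that $P_j\ne\emptyset$ for $j\ge1$, so that $\mathrm{Br}_j\ne\emptyset$ for $j\ge2$.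

If $\bar Y$ is purely periodic, every break $p$ has $p+q\ge0$, so $\mathrm{Br}_j\subset[-q,\infty)$. Then $P_j$ is bounded below: if $p\in P_j$ and $p+1\le0$, then \eqref{eq:prop} and \eqref{eq:Lambda} give $-q<\Lambda_j(p+1)\le|t|+p+1$. If $\bar Y$ is not purely periodic, it has a $q$-break $p_Y<0$, and $p_Y\in\mathrm{Br}_j$ for all $j$.

If $\bar Z$ is purely periodic, then $\mathrm{Br}_j\subset(-\infty,|S_j|-1]$. Then $P_j$ is bounded above: for $p\ge|S_j|+|h|$ we have $\Lambda_j(p)\ge|S_{j+1}|$, so the interval of $p$ contains no break and $p\notin P_j$. If $\bar Z$ is not purely periodic, it has a $q$-break $p_Z\ge0$, and $|S_j|+p_Z\in\mathrm{Br}_j$ for all $j$.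

\emph{Step 2: anchors.} For $j\ge2$ define the anchors $l_j,r_j$, auxiliary positions $l_j',r_j'$ and the \emph{width} $\omega_j=r_j-l_j$ by
$$\begin{array}{llll}
l_j=l'_j=0&\text{if $\bar Y$ is not purely periodic,}\quad& l_j=\min\mathrm{Br}_j,\ \ l'_j=\min P_j+1&\text{if it is;}\\[2pt]
r_j=r'_j=|S_j|&\text{if $\bar Z$ is not purely periodic,}& r_j=\max\mathrm{Br}_j,\ \ r'_j=\max P_j&\text{if it is.}
\end{array}$$
There is a constant $C_0\ge q$ with
\begin{equation}\label{eq:anchor}
-C_0\le l_j\le|S_j|+C_0,\qquad -C_0\le\omega_j\le|S_j|+C_0\qquad(j\ge2).
\end{equation}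
Indeed, by Step 1 we have $l_j\ge-q$ and $r_j\le|S_j|$, which gives the upper bound for $\omega_j$. If neither side is periodic, $l_j=0$ and $\omega_j=|S_j|$. If only $\bar Z$ is periodic, $l_j=0$ and $\omega_j=r_j\ge p_Y$. If only $\bar Y$ is periodic, $l_j\le|S_j|+p_Z$ and $\omega_j\ge-p_Z$. If both are, $l_j\le r_j<|S_j|$.

\emph{Step 3: the width is bounded or eventually strictly increasing.} We claim that there are words $\lambda,\mu$ and an integer $c_0$, independent of $j\ge2$, with
\begin{equation}\label{eq:rec}
X_{j+1}[l'_{j+1},\Lambda_j(l'_j))=\lambda,\qquad X_{j+1}[\Lambda_j(r'_j),r'_{j+1})=\mu,\qquad \omega_{j+1}=r'_{j+1}-l'_{j+1}+c_0,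
\end{equation}
where it is part of the claim that $l'_{j+1}\le\Lambda_j(l'_j)$ and $\Lambda_j(r_j')\le r'_{j+1}$.

Consider the left side. If $\bar Y$ is not purely periodic, \eqref{eq:Lambda} gives $\lambda=t$, and $l_{j+1}-l'_{j+1}=0$. If it is, let $\mathsf A_j$ be the live letter of $X_j^{[q]}$ at position $\min P_j$, $j\ge1$. By \eqref{eq:prop}, $\min P_{j+1}$ and $\min\mathrm{Br}_{j+1}$ lie in the image of this letter, at its first live and first marked letter. So $\mathsf A_{j+1}$ is the first live letter of $\Sigma(\mathsf A_j)$, and by idempotency $\mathsf A_j=\mathsf A$ for all $j\ge2$. If the first live letter of $\Sigma(\mathsf A)$ has index $\iota$ and the first marked letter has index $\iota'$, then $l'_{j+1}=\Lambda_j(\min P_j)+\iota+1$ and $l_{j+1}=\Lambda_j(\min P_j)+\iota'$. The image ends just before $\Lambda_j(l'_j)$. Hence $\lambda$ is what remains of $\sigma(b)$, with $b$ the first letter of the block $\mathsf A$, after deleting $\iota+1$ letters from the front, and $l_{j+1}-l'_{j+1}=\iota'-\iota-1$.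

Consider the right side. If $\bar Z$ is not purely periodic, \eqref{eq:Lambda} gives $\mu=h$, and $r_{j+1}-r'_{j+1}=0$. If it is, the live letter at position $\max P_j$ is, by idempotency of the last-live-letter map, a fixed block $\mathsf B$ for $j\ge2$. If the last live letter of $\Sigma(\mathsf B)$ has index $\iota$ and the last marked letter has index $\iota'$, then $r'_{j+1}=\Lambda_j(r'_j)+\iota$ and $r_{j+1}=\Lambda_j(r'_j)+\iota'$. So $\mu$ is the prefix of length $\iota$ of $\sigma(b)$, with $b$ the first letter of $\mathsf B$, and $r_{j+1}-r'_{j+1}=\iota'-\iota$. This proves \eqref{eq:rec}.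

If $r'_j<l'_j$ for all $j\ge2$, then $\omega_j<c_0$ for $j\ge3$, and $\omega_j$ is bounded by \eqref{eq:anchor}. Otherwise $l'_{j_1}\le r'_{j_1}$ for some $j_1\ge2$. Since $l'_j\le r'_j$ implies $l'_{j+1}\le\Lambda_j(l'_j)\le\Lambda_j(r'_j)\le r'_{j+1}$, the words $T_j=X_j[l'_j,r'_j)$ are defined for $j\ge j_1$ and satisfy $T_{j+1}=\lambda\sigma(T_j)\mu$. By Lemma~\ref{lem:mono}(b), $\omega_j=|T_j|+c_0$ is constant or strictly increasing for $j>j_1$.

\emph{Step 4: bounded width gives \textup{(C)}.} Let $|\omega_j|\le C_2$ for $j\ge2$, with $C_2$ an integer, and put $W'_j(s)=W_j(l_j+s)$. For $s<0$, either $W'_j(s)=\bar Y(s)$, or there is no break to the left of $l_j$ and $W'_j(s)=W'_j(s+q)$. For $s>C_2+q$, either $W'_j(s)=\bar Z(s-\omega_j)$, or there is no break to the right of $r_j$ and $W'_j(s)=W'_j(s-q)$. So $W'_j$ is determined by $\omega_j$ and $W'_j[0,C_2+q]$, and only finitely many words $W'_j$ occur. Let $p\in[-n,|S_j|]$ and $s=p-l_j$. The range $-n\le s\le C_2$ gives at most $n+C_2+1$ words in each $W'_j$. If $s<-n$, then $l_j>p+n\ge0$; so $\bar Y$ is purely periodic and the window lies in $(-\infty,0)$, where $W_j'$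 has period $q$. If $s>C_2$, then $r_j\le l_j+C_2<p\le|S_j|$; so $\bar Z$ is purely periodic and the window lies in $(C_2,\infty)$, where $W'_j$ has period $q$. Each of these two ranges gives at most $q$ words in each $W'_j$, and (C) follows.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=1cm]
\draw[thick] (0,1.3)--(12,1.3);
\draw[thick] (0,0)--(12,0);
\node[left] at (0,1.3) {$W_j$};
\node[left] at (0,0) {$W_{j'}$};
\draw[dashed] (1,-0.95) rectangle (11,1.95);
\fill (5.5,1.3) circle (2pt) node[above] {$l_j$};
\fill (5.5,0) circle (2pt) node[above] {$l_{j'}$};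
\fill (6.7,1.3) circle (2pt) node[above] {$r_j$};
\fill (8,0) circle (2pt) node[above] {$r_{j'}$};
\draw[<->] (1,-0.5)--(5.5,-0.5) node[midway,above] {$s$};
\draw[<->] (5.5,-0.5)--(8,-0.5) node[midway,above] {$\omega_{j'}$};
\draw[<->] (6.7,0.8)--(8,0.8) node[midway,above] {$\Delta$};
\end{tikzpicture}
\caption{Two bi-infinite words $W_j,W_{j'}$ of a family, $j<j'$, seen through windows of length $n$ (dashed) with the left anchors at the same index $s\approx n/2$. The content of a window determines the index of the left anchor and then that of the right anchor. The right anchors differ by $\Delta=\omega_{j'}-\omega_j>0$, so the two windows show different words.}\label{fig:anchors}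
\end{figure}

\emph{Step 5: increasing width gives \textup{(D)}.} Let $\omega_j$ be strictly increasing for $j\ge j_0$. Take $\eta,n_0$ from Lemma~\ref{lem:YZ}, put $\varepsilon=\eta/16$, let $n$ be large and $J$ as in (D). For $j\in J$ and integers $s\in[\frac n2-\frac{\eta n}{16},\frac n2]$ let $U(j,s)=W_j[l_j-s,\,l_j-s+n)$, indexed from $0$ to $n-1$, so that the left anchor has index $s$ (Figure~\ref{fig:anchors}). By \eqref{eq:anchor}, $-n\le-C_0-\frac n2\le l_j-s\le|S_j|+C_0-\frac{7n}{16}\le|S_j|$. There are at least $\eta n/32$ values of $s$. It suffices to show that $U(j,s)=U(j',s')=U$ implies $(j,s)=(j',s')$.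

First, $s=s'$. If $\bar Y$ is purely periodic, $s$ is the first $q$-break of $U(j,s)$, because $l_j$ is the first break of $W_j$ and $s+q<n$; likewise $s'$ is the first $q$-break of $U(j',s')$. If $\bar Y$ is not purely periodic, suppose $s>s'$ and put $\delta=s-s'\le\eta n/16$. For $0\le r<s'$ we have $\bar Y(-s+r)=U(r)=\bar Y(-s'+r)=\bar Y(-s+r+\delta)$. So the suffix of $\bar Y$ of length $s\ge7n/16$ has period $\delta\le\eta s$, contrary to Lemma~\ref{lem:YZ}.

Second, $j=j'$. Suppose $j<j'$. The right anchors have indices $\rho=s+\omega_j<\rho'=s+\omega_{j'}$, and by \eqref{eq:anchor} and $|S_{j'}|\le n/16$,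
$$\tfrac{7n}{16}-C_0\le\rho<\rho'\le\tfrac{9n}{16}+C_0,\qquad\Delta:=\rho'-\rho\le\tfrac{\eta n}{16}+2C_0 .$$
For large $n$ this gives $\rho\ge0$, $\rho'+q<n$, $n-\rho\ge n/4$ and $\Delta\le\eta n/4$. If $\bar Z$ is purely periodic, $\rho'$ is a $q$-break of $U(j',s)$, while all $q$-breaks of $U(j,s)$ are at most $\rho$. If $\bar Z$ is not purely periodic, it starts at index $\rho$ in $U(j,s)$ and at index $\rho'$ in $U(j',s)$, so $\bar Z(r)=U(\rho'+r)=\bar Z(r+\Delta)$ for $0\le r<n-\rho'$. Then the prefix of $\bar Z$ of length $n-\rho$ has period $\Delta\le\eta(n-\rho)$, contrary to Lemma~\ref{lem:YZ}. Both cases are impossible, so (D) holds with $c=\eta/32$.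

Finally, if neither $\bar Y$ nor $\bar Z$ is purely periodic, then $P_j\neq\emptyset$ and $\omega_j=|S_j|$; if this is unbounded, Steps 3 and 5 give (D).
\end{proof}

\begin{definition}\label{def:deg}
Threshold $i$ is \emph{non-degenerate} if some family of threshold $i$ satisfies \textup{(D)}, and \emph{degenerate} otherwise, that is, if all its families satisfy \textup{(C)}.
\end{definition}

\section{Counting levels in the exponential case}\label{sec:count}

For an exponential type $g=(\beta,\alpha)$ let $K_g(n)=\min\{k:\psi_g(k)\ge n\}$, the level at which a letter of type $g$ outgrows the window. Since $\psi_g(k+1)\ge\beta\psi_g(k)$ and $\psi_g(K_g(n)-1)<n\le\psi_g(K_g(n))$, for every $C$ there is $c_1$ with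
\begin{equation}\label{eq:K}
\psi_g(k)\ge Cn\ \text{ for }k\ge K_g(n)+c_1,\qquad\psi_g(k)\le n/C\ \text{ for }0\le k\le K_g(n)-c_1 .
\end{equation}
Since also $\psi_g(k+1)\le2^\alpha\beta\psi_g(k)$, the number $K=K_g(n)$ satisfies $K\log\beta+\alpha\log(K+1)=\log n+O(1)$. Hence $K\asymp\log n$, $\log(K+1)=\log\log n+O(1)$, and
$$K_g(n)=\frac{\log n-\alpha\log\log n}{\log\beta}+O(1).$$
Write $g_i=(\beta_i,\alpha_i)$, and for $2\le i\le m$ put $\Delta_i(n)=K_{g_{i-1}}(n)-K_{g_i}(n)$; up to $O(1)$ it counts the levels at which the letters of $F_i$ are long and all other letters are short. If $\beta_{i-1}=\beta_i$ then $\alpha_{i-1}<\alpha_i$ and $\Delta_i(n)=(\alpha_i-\alpha_{i-1})\log\log n/\log\beta_i+O(1)$. Thus, for large $n$,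
\begin{equation}\label{eq:Delta}
\Delta_i(n)\asymp\log n\ \text{ if }\beta_{i-1}<\beta_i,\qquad\Delta_i(n)\asymp\log\log n\ \text{ if }\beta_{i-1}=\beta_i .
\end{equation}

\subsection{Lower bounds}

\begin{lemma}\label{lem:lower}
\begin{enumerate}
\item[(a)] If threshold $1$ is non-degenerate, then $p_{\mathbf w}(n)\ge c\,n^{1+\delta}$ for some $c,\delta>0$ and all large $n$.
\item[(b)] If threshold $i\ge2$ is non-degenerate, then $p_{\mathbf w}(n)\ge c\,n\Delta_i(n)$ for some $c>0$ and all large $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take a family of threshold $i$ with (D). The words counted in (D) lie in $W_j[-n,|S_j|+n)$. By Lemma~\ref{lem:sizes}(a) and \eqref{eq:K} there is $c_1$ such that this is a factor of $\mathbf w$ for $j\ge K_{g_i}(n)+c_1$; for large $n$ such $j$ satisfy $j\ge j_0$. So $p_{\mathbf w}(n)\ge cn|J|$ for every finite set $J$ of integers $j\ge K_{g_i}(n)+c_1$ with $|S_j|\le\varepsilon n$.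

(a) By Lemma~\ref{lem:sizes}(b), $|S_j|\le C(j+1)^D$. Let $J$ consist of the $j$ with $K_{g_1}(n)+c_1\le j\le(\varepsilon n/C)^{1/D}-1$. As $K_{g_1}(n)=O(\log n)$, we have $|J|\ge n^{1/(D+1)}$ for large $n$.

(b) By Lemma~\ref{lem:sizes}(b) and \eqref{eq:K}, after enlarging $c_1$ we have $|S_j|\le\varepsilon n$ for $j\le K_{g_{i-1}}(n)-c_1$. Let $J$ consist of the $j$ with $K_{g_i}(n)+c_1\le j\le K_{g_{i-1}}(n)-c_1$. Then $|J|\ge\Delta_i(n)-2c_1\ge\Delta_i(n)/2$ for large $n$, by \eqref{eq:Delta}.
\end{proof}

\subsection{The upper bound}

\begin{proposition}\label{prop:upper}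
If threshold $1$ is degenerate, then $p_{\mathbf w}(n)\le Cn\bigl(1+\sum_i\Delta_i(n)\bigr)$ for large $n$, the sum being over the non-degenerate thresholds $i\ge2$.
\end{proposition}

We assign a level to each occurrence of a factor. A single level gives $O(n)$ factors for trivial reasons; this suffices between two types if the threshold is non-degenerate. For a degenerate threshold we place the factor in one of the words $W_j$ and use (C). For threshold $1$ there is no alternative, since infinitely many levels are concerned; this is where the hypothesis enters.

\begin{proof}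
Let $M=\max_b|\sigma(b)|$, $n\ge2$, and let $U=x[P,P+n)$. In $x=\sigma^k(x)$ call the words $\sigma^k(x(r))$ the \emph{level-$k$ blocks} and the positions $|\sigma^k(x[0,r))|$, $r\ge1$, the \emph{level-$k$ boundaries}. Level-$(k+1)$ boundaries are level-$k$ boundaries, because $\sigma(x[0,r))$ is a prefix of $x$. The \emph{level} of the occurrence is the largest $k$ for which some level-$k$ boundary lies strictly between $P$ and $P+n$. It exists: $P+1$ is a level-$0$ boundary, and the first level-$k$ boundary $|\sigma^k(a)|$ tends to infinity. An occurrence of level $k$ lies in a single block $\sigma^{k+1}(b)=\sigma^k(\sigma(b))$ and straddles a boundary between the images of two consecutive letters of $\sigma(b)$. The letter $b$, this boundary and its distance from $P$ determine $U$. Hence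
\begin{equation}\label{eq:level}
\text{each level $k$ gives at most $|A|Mn$ words $U$.}
\end{equation}

By \eqref{eq:K} there is $c_1\ge1$ with two properties. First, $|\sigma^{k+1}(b)|\ge n$ implies $k\ge K_{g_m}(n)-c_1$, all types being at most $g_m$; so every level that occurs satisfies this inequality. Second, $|\sigma^{k-1}(f)|\ge n$ whenever $f\in F_i$ and $k>K_{g_i}(n)+c_1$. The levels with $|k-K_{g_i}(n)|\le c_1$ for some $i$ are at most $m(2c_1+1)$ in number and give $O(n)$ words by \eqref{eq:level}. Any other level satisfies $k>K_{g_m}(n)+c_1$; let $i$ be the least index with $k>K_{g_i}(n)+c_1$, and say that $k$ lies in \emph{zone $i$}. If $i\ge2$, then $k<K_{g_{i-1}}(n)-c_1$, so zone $i$ has at most $\Delta_i(n)$ levels for large $n$. For a non-degenerate threshold $i\ge2$, zone $i$ gives at most $|A|Mn\Delta_i(n)$ words.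

Let threshold $i\ge1$ be degenerate and $k$ in zone $i$; fast and slow refer to $F_i$. Let $x(r),\dots,x(r')$ be the letters whose level-$k$ blocks meet the occurrence; $r<r'$. For $r<s<r'$ the block of $x(s)$ is shorter than $n$, so $x(s)$ is slow. The last fast letter at a position $\le r$ exists since $x(0)=a$ is fast, and the next fast letter is at a position $\ge r'$. Together they form a context $(e,S',e')$ such that $U$ occurs in $\sigma^k(eS'e')$, \emph{ending after the end of $\sigma^k(e)$ and starting before the start of $\sigma^k(e')$}. Call such an occurrence in $\sigma^k(eS'e')$ \emph{central}. By Lemma~\ref{lem:contexts} the context is $\kappa_j$ for an inner $\kappa=(f,S,f')$ and some $j\ge0$. We use the notation of its family.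

We claim that $U$ has a central occurrence in $\sigma^{k'}(yS_{j'}z)$ for some $k'\ge0$, $j'\ge1$. If $j\ge1$, take $(k',j')=(k,j)$. If $j=0$, write $\sigma(f)=s\,y\,t_f$ and $\sigma(f')=h_{f'}\,z\,s'$, so that $\sigma^k(fSf')=\sigma^{k-1}(s\;y\,S_1z\;s')$. The occurrence ends after the end of $\sigma^k(f)$, hence after the end of $\sigma^{k-1}(y)$; as $|\sigma^{k-1}(y)|\ge n$, it does not start before $\sigma^{k-1}(y)$ starts. It starts before the start of $\sigma^k(f')$, hence before the start of $\sigma^{k-1}(z)$; as $|\sigma^{k-1}(z)|\ge n$, it does not extend beyond $\sigma^{k-1}(z)$. So $(k',j')=(k-1,1)$ works.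

Now view $yS_{j'}z$ inside $X_{j'}$ and apply $\sigma^{k'}$, which gives $X_{j'+k'}$. By \eqref{eq:expand}, $\sigma^{k'}(y)$ ends with $y$ followed by $t\cdots\sigma^{k'-1}(t)$, where this $y$ is the last letter of $Y$, at position $-1$; and $\sigma^{k'}(z)$ begins with $\sigma^{k'-1}(h)\cdots h$ followed by the first letter $z$ of $Z$, at position $|S_{j'+k'}|$. A central occurrence at position $p$ therefore has $p+n-1\ge0$ and $p<|S_{j'+k'}|$. So $\tau(U)$ is among the at most $C(n+1)$ words in (C) for the family of $\kappa$. There are finitely many families, so zone $i$ contributes $O(n)$ factors of $\mathbf w$ over all its levels together. Adding the contributions gives the bound.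
\end{proof}

\section{Polynomial growth}\label{sec:poly}

If $a$ has polynomial type, there is nothing between periodicity and superlinear polynomial complexity. The basic example is $\gamma\mapsto\gamma cd$, $c\mapsto c$, $d\mapsto de$, $e\mapsto e$, coded to $\cdots0\,1\,0\,11\,0\,111\cdots$ by $c\mapsto0$ and $d,e\mapsto1$. Each piece $01^k$ has a single $1$-break, but the breaks never stop, and the gaps between them grow slowly. For $n/4\le k\le n/2$ and $0\le i<n/4-1$ there is a factor of length $n$ beginning with $1^i01^k0$, and these factors are distinct; so the complexity is at least of order $n^2$. The next lemma is the general form of this count.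

\begin{lemma}\label{lem:poly}
Let $\zeta$ be a non-erasing morphism all of whose letters have polynomial type, $\zeta(\gamma)=\gamma s$ with $s$ nonempty and $|\zeta^k(s)|\to\infty$, $\Omega=\zeta^\omega(\gamma)$, $\pi$ letter-to-letter, $q\ge1$. Suppose that the number of $q$-breaks of $\pi\zeta^k(s)$ is bounded in $k$, while $\pi(\Omega)$ has infinitely many $q$-breaks. Then there are $c>0$ and an integer $e\ge1$ with $p_{\pi(\Omega)}(n)\ge c\,n^{1+1/e}$ for all large $n$.
\end{lemma}

\begin{proof}
Replacing $\zeta$ by $\zeta^d$ replaces $s$ by $s\zeta(s)\cdots\zeta^{d-1}(s)$, keeps $\Omega$, and preserves the hypotheses by Lemma~\ref{lem:periods}(b). So we may assume that the block morphism $\Sigma$ of $\zeta$, with marks defined by $\pi$, is strongly normal.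

\emph{The live letters stabilize.} Let $\Gamma$ be the first letter of $\Omega^{[q]}$. By \eqref{eq:block}, $\Sigma$ fixes $\Omega^{[q]}$, so $\Sigma(\Gamma)=\Gamma\Pi_0$ with $|\Pi_0|=|s|$ and $\Omega^{[q]}=\Gamma\Pi_0\Pi_1\cdots$, where $\Pi_k=\Sigma^k(\Pi_0)$ occupies the positions of $\zeta^k(s)$ in $\Omega=\gamma s\zeta(s)\cdots$. By Lemma~\ref{lem:live}, the number of live letters of $\Pi_k$ is nondecreasing in $k$ and at most the number of marked letters of $\Pi_{k+1}$. The latter is at most $q$ plus the number of $q$-breaks of $\pi\zeta^{k+1}(s)$, hence bounded. So the number of live letters is eventually a constant $r$. Since $\pi(\Omega)$ has infinitely many breaks, some $\Pi_{k+1}$ contains a marked letter, so $\Pi_k$ contains a live one, and $r\ge1$. For large $k$ every live letter of $\Pi_k$ has exactly one live letter in its image, and by idempotency the live letters are eventually independent of $k$: for $k\ge k_2$,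
$$\Pi_k=T^0_k\,\mathsf L_1\,T^1_k\,\mathsf L_2\cdots\mathsf L_r\,T^r_k,\qquad\Sigma(\mathsf L_i)=\lambda_i\mathsf L_i\mu_i,\qquad T^i_{k+1}=\mu_i\,\Sigma(T^i_k)\,\lambda_{i+1},$$
where the $T_k^i,\lambda_i,\mu_i$ contain no live letter and $\mu_0,\lambda_{r+1}$ are empty.

\emph{The sequence of marks.} Let $\mathbf m$ be the $0$--$1$ sequence with $\mathbf m(p)=1$ if and only if $\Omega^{[q]}(p)$ is marked. Since $\Pi_{k+1}=\Sigma(\Pi_k)$ and images of non-live letters are unmarked, a tail of $\mathbf m$ is the concatenation over $k\ge k_2$ of
$$0^{|\Sigma(T^0_k)|}\,\nu_1\,0^{|\Sigma(T^1_k)|}\,\nu_2\cdots\nu_r\,0^{|\Sigma(T^r_k)|},$$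
where $\nu_i$ records the marks of $\Sigma(\mathsf L_i)$ and contains a $1$. The gap following $\nu_i$ has length $G_i(k)=|\Sigma(T^i_k)|$ for $1\le i<r$ and $G_r(k)=|\Sigma(T^r_k)|+|\Sigma(T^0_{k+1})|$.

\emph{Each $G_i$ is eventually constant, or eventually strictly increasing with $G_i(k)\asymp k^{e_i}$ for an integer $e_i\ge1$.} Fix $i$ and write $T_k=T^i_k$, $T_{k+1}=\mu\Sigma(T_k)\lambda$. Applying $\Sigma$ to this recursion and using Lemma~\ref{lem:mono}(b), we see that $|\Sigma(T_k)|$ is eventually constant or eventually strictly increasing. Unrolling the recursion,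
$$|\Sigma(T_k)|=|\Sigma^{k-k_2+1}(T_{k_2})|+\sum_{l=1}^{k-k_2}\bigl(|\Sigma^l(\mu)|+|\Sigma^l(\lambda)|\bigr).$$
Every block has $|\Sigma^l(\mathsf B)|=|\zeta^l(b_0)|\asymp(l+1)^\alpha$ with an integer $\alpha\ge0$. So each of the two terms vanishes identically or is $\asymp k^{e'}$ for large $k$ with an integer $e'\ge0$, and the same holds for their sum; in the strictly increasing case the exponent is at least $1$. The sum of two sequences of the stated kind is of the stated kind, which covers $G_r$.

\emph{Counting.} Since $|\Pi_k|\to\infty$, some $G_i$ is unbounded. Choose $i$ such that $e=e_i$ is the \emph{smallest} exponent among the unbounded gaps; this guarantees that when $G_i(k)$ has order $n$, the neighboring unbounded gap has at least that order. Go left in $\mathbf m$ from the gap $G_i(k)$, $k$ large. We pass a word made of some of the $\nu_{i'}$ and constant gaps, which does not depend on $k$ and contains a $1$, and reach an unbounded gap $G_{i'}(k)$ or $G_{i'}(k-1)$, at the latest $G_i(k-1)$, with $i'$ independent of $k$. Its length is at least $c_0k^e$ for a constant $c_0>0$. To the right of the gap $G_i(k)$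 comes a fixed word $\nu_{i''}$, which contains a $1$. Hence for large $k$ the sequence $\mathbf m$ contains
$$0^{\lceil c_0k^e\rceil}\,E\,0^{G_i(k)+c_2}\,1$$
with a fixed word $E$ beginning and ending with $1$ and a constant $c_2\ge0$. Choose $\theta>0$ so small that $G_i(k)+c_2\le n/4$ for $k\le\theta n^{1/e}$ and large $n$, and put $c_3=\min(\frac14,c_0(\theta/2)^e)$. For integers $k\in[\frac\theta2n^{1/e},\theta n^{1/e}]$ and $0\le l\le c_3n$ we have $l\le c_0k^e$, and for large $n$ the word $0^lE0^{G_i(k)+c_2}1$ has length at most $n/2+|E|+1\le n$. So it is the beginning of a factor of $\mathbf m$ of length $n$. This factor determines $l$, then $G_i(k)$, then $k$, as $G_i$ is eventually strictly increasing. Thus $\mathbf m$ has at least $c'n^{1+1/e}$ factors of length $n$. A factor of $\mathbf m$ of length $n$ is determined by the factor of $\pi(\Omega)$ of length $n+q$ at the same position, so $p_{\pi(\Omega)}(n+q)\ge c'n^{1+1/e}$.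
\end{proof}

Lemma~\ref{lem:poly} requires a bounded number of breaks in each piece. We obtain this by induction over the letters, from the bottom of the growth hierarchy to the top; the assumption $p_{\mathbf w}(n)=O(n\log n)$ is used at each stage to exclude infinitely many breaks.

\begin{proposition}\label{prop:poly}
If $a$ has polynomial type and $p_{\mathbf w}(n)=O(n\log n)$, then $\mathbf w$ is ultimately periodic.
\end{proposition}

\begin{proof}
All letters occur in some $\sigma^k(a)$, so all have polynomial type. Let $\sigma$ be normal.

\emph{An order on letters.} Call $b$ \emph{recurrent} if it occurs in $\sigma(b)$. It then occurs exactly once, since otherwise $|\sigma^k(b)|\ge2^k$. Say that $b'$ is \emph{below} $b$ if $b'\ne b$ and $b'\in\operatorname{alph}(\sigma(b))$. Two letters cannot be below each other: then $b\in\operatorname{alph}(\sigma^2(b))=\operatorname{alph}(\sigma(b))$, so $\sigma(b)$ contains $b$ and $b'$, $\sigma^2(b)$ contains $b$ twice, and $|\sigma^{2k}(b)|\ge2^k$. If $b''$ is below $b'$ and $b'$ is below $b$, then $b''\in\operatorname{alph}(\sigma^2(b))=\operatorname{alph}(\sigma(b))$ and $b''\ne b$.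 So ``below'' is a strict partial order.

Call $b$ \emph{$q$-tame} if the number of $q$-breaks of $\tau\sigma^k(b)$ is bounded in $k$. By Lemma~\ref{lem:periods}(a), a $q$-tame letter is $q'$-tame for every multiple $q'$ of $q$. By Lemma~\ref{lem:periods}(b), if all letters of a word $s$ are $q$-tame, the number of $q$-breaks of $\tau\sigma^k(s)$ is bounded in $k$.

\emph{Claim 1. Let $b$ be recurrent, $\sigma(b)=s\,b\,s'$, and let all letters below $b$ be $q$-tame. Then each of $R^+=\tau(s'\sigma(s')\sigma^2(s')\cdots)$ and $R^-=\tau(\tilde s\;\widetilde{\sigma(s)}\;\widetilde{\sigma^2(s)}\cdots)$ is empty or ultimately periodic.}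

The letters of $s$ and $s'$ are below $b$. Let $s'$ be nonempty. If $|\sigma^k(s')|$ is constant for $k\ge1$, the sequence of words $\sigma^k(s')$ takes finitely many values and each determines the next, so it is ultimately periodic in $k$, and $R^+$ is ultimately periodic. Otherwise $|\sigma^k(s')|\to\infty$ by Lemma~\ref{lem:mono}(a). Extend $\sigma$ and $\tau$ to $\zeta$ and $\pi$ by a new letter $\gamma\mapsto\gamma s'$ with $\pi(\gamma)=\tau(b)$. The length $|\zeta^k(\gamma)|=1+\sum_{l<k}|\sigma^l(s')|$ is polynomially bounded, and $\pi(\zeta^\omega(\gamma))=\tau(b)R^+$. By \eqref{eq:expand}, the prefixes $\tau(bs'\cdots\sigma^{k-1}(s'))$ of this word are suffixes of $\tau\sigma^k(b)$, hence factors of $\mathbf w$, so its complexity is at most $p_{\mathbf w}(n)=O(n\log n)$. By Lemma~\ref{lem:poly} it has finitely many $q$-breaks, and $R^+$ is ultimately periodic.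

For $R^-$ the cases of empty $s$ and of constant $|\sigma^k(s)|$ are the same. In the remaining case put $\zeta(c)=\widetilde{\sigma(c)}$ for $c\in A$ and $\zeta(\gamma)=\gamma\tilde s$, with $\pi$ as before. Then $\zeta^k(\tilde s)=\widetilde{\sigma^k(s)}$, all types are polynomial, $\pi(\zeta^\omega(\gamma))=\tau(b)R^-$, and $\pi\zeta^k(\tilde s)$ has as many $q$-breaks as $\tau\sigma^k(s)$. The reversals of the prefixes $\pi(\gamma\tilde s\cdots\zeta^{k-1}(\tilde s))$ are the words $\tau(\sigma^{k-1}(s)\cdots s\,b)$, which are prefixes of $\tau\sigma^k(b)$. So the reversal of every factor of $\tau(b)R^-$ is a factor of $\mathbf w$, its complexity is at most $p_{\mathbf w}(n)$, and Lemma~\ref{lem:poly} again leaves only finitely many $q$-breaks.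

\emph{Claim 2. Every letter $b$ is $q$-tame for some $q$.} We argue by induction along the order; let all letters below $b$ be $q$-tame for a common $q$. If $b$ is not recurrent, $\sigma(b)$ consists of letters below $b$, and $\sigma^k(b)=\sigma^{k-1}(\sigma(b))$ shows that $b$ is $q$-tame. If $b$ is recurrent, Claim 1 gives $q'$ such that $R^+$ and $R^-$ have finitely many $q'$-breaks. By \eqref{eq:expand}, $\tau\sigma^k(b)$ is the product of the reversal of a prefix of $R^-$, the letter $\tau(b)$ and a prefix of $R^+$; by Lemma~\ref{lem:periods}(b), $b$ is $q'$-tame.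

Finally, $a$ is recurrent with $\sigma(a)=au$, and by Claim 2 all letters below $a$ are $q$-tame for a common $q$. Claim 1 with $s'=u$ shows that $R^+$ is ultimately periodic, and $\mathbf w=\tau(a)R^+$.
\end{proof}

\section{The classification}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\mathbf w$ is ultimately periodic, $p_{\mathbf w}=\Theta(1)$. Otherwise $p_{\mathbf w}(n)\ge n+1$ by the Morse--Hedlund theorem. The hypothesis $p_{\mathbf w}(n)=O(n\log n)$ is now used twice: by Proposition~\ref{prop:poly}, $a$ has exponential type, and, with $\sigma$ normalized as in (N), threshold $1$ is degenerate by Lemma~\ref{lem:lower}(a). Lemma~\ref{lem:lower}(b), the bound $p_{\mathbf w}(n)\ge n+1$ and Proposition~\ref{prop:upper} give, for large $n$,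
\begin{equation}\label{eq:final}
p_{\mathbf w}(n)\asymp n\Bigl(1+\sum_{\substack{i\ge2\\ \text{threshold $i$ non-degenerate}}}\Delta_i(n)\Bigr),
\end{equation}
since a sum of at most $m$ nonnegative terms is comparable to the largest one. By \eqref{eq:Delta} this is $\Theta(n)$, $\Theta(n\log\log n)$ or $\Theta(n\log n)$.
\end{proof}

The proof identifies the class.

\begin{theorem}\label{thm:precise}
Let $\mathbf w=\tau(\sigma^\omega(a))$ be as in Section~\ref{sec:prelim} and not ultimately periodic. If $a$ has exponential type, let $\sigma$ be normalized as in \textup{(N)}, with exponential types $g_i=(\beta_i,\alpha_i)$, $g_1<\dots<g_m$.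
\begin{enumerate}
\item[1.] If $a$ has polynomial type, or threshold $1$ is non-degenerate, then $p_{\mathbf w}\in\Theta(n^{1+1/k})$ for some integer $k\ge1$.
\item[2.] Otherwise \eqref{eq:final} holds, and: $p_{\mathbf w}\in\Theta(n\log n)$ if and only if there is a non-degenerate threshold $i\ge2$ with $\beta_{i-1}<\beta_i$; $p_{\mathbf w}\in\Theta(n\log\log n)$ if and only if there are non-degenerate thresholds $i\ge2$ and all of them have $\beta_{i-1}=\beta_i$; $p_{\mathbf w}\in\Theta(n)$ if and only if there is no non-degenerate threshold.
\end{enumerate}
\end{theorem}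

\begin{proof}
1. By Proposition~\ref{prop:poly}, respectively Lemma~\ref{lem:lower}(a), $p_{\mathbf w}(n)$ is not $O(n\log n)$; apply (iii). 2. The derivation of \eqref{eq:final} above needs only that $\mathbf w$ is not ultimately periodic, $a$ is exponential and threshold $1$ is degenerate; (iii) is not used. The three conditions on thresholds are exhaustive and mutually exclusive, and by \eqref{eq:Delta} each gives the stated order.
\end{proof}

We end with examples. The arguments apply verbatim to every power of the morphisms, so the normalization (N) does not affect them.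

\begin{example}\label{ex:pure}
Let $\tau$ be the identity, $b\mapsto bb$, and $a\mapsto aba$ or $a\mapsto aaba$. The letter $b$ has type $(2,0)$. The lengths $M_k=|\sigma^k(a)|$ satisfy $M_{k+1}=2M_k+2^k$, respectively $M_{k+1}=3M_k+2^k$, so $M_k=(k+2)2^{k-1}$, respectively $M_k=2\cdot3^k-2^k$, and $a$ has type $(2,1)$, respectively $(3,0)$. For threshold $1$ all letters are fast, all $S_j$ are empty, and the threshold is degenerate by Proposition~\ref{prop:dich}. For threshold $2$, $F_2=\{a\}$, the inner context $(a,b,a)$ has $y=z=a$, empty $t$ and $h$, and $S_j=\sigma^j(b)$ of unbounded length. The words $Y$, $Z$ and $x$ contain $a$ infinitely often and unbounded runs $\sigma^k(b)$ of $b$, so $Y$ and $Z$ are not purely periodic and $x$ is not ultimately periodic. By Proposition~\ref{prop:dich} the family satisfies (D). Theorem~\ref{thm:precise} gives complexity $\Theta(n\log\log n)$ for $a\mapsto aba$ and $\Theta(n\log n)$ for $a\mapsto aaba$.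
\end{example}

\begin{example}\label{ex:collapse}
A coding can make a threshold degenerate although gaps grow. Let $a\mapsto acd$, $c\mapsto cbcc$, $b\mapsto bb$, $d\mapsto ddd$, so $x=a\,c\,d\,\sigma(c)\,\sigma(d)\cdots$. Here $|\sigma^k(c)|=2\cdot3^k-2^k$ and $|\sigma^k(d)|=3^k$, so $b$ has type $(2,0)$ and $a,c,d$ have type $(3,0)$. Threshold $1$ is degenerate because all letters are fast. For $F_2=\{a,c,d\}$ the image of each fast letter begins and ends with a fast letter, so all heads and tails are empty and $S_j=\sigma^j(S)$. The letter $b$ occurs only inside the words $\sigma^k(c)$, which begin and end with $c$; so $S$ is nonempty only for inner contexts $(c,b^r,c)$, for which $y=z=c$ and $Y,Z$ are words over $\{b,c\}$ with infinitely many $c$'s and unbounded runs of $b$. For the identity coding these families satisfy (D), and $x$, which has unbounded runs of $d$ separated by $c$'s, has complexity $\Theta(n\log n)$. For the coding $b,c\mapsto0$, $a,d\mapsto1$ these families consist of the constant word $W_j=\cdots000\cdots$ and satisfy (C), so the complexity of $\tau(x)$, which has unbounded runs of both letters, drops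 to $\Theta(n)$. This agrees with Proposition~\ref{prop:model} for $M_k=2\cdot3^k-2^k$, $m_k=3^k$, where $N'(n)\le1$.
\end{example}

\begin{thebibliography}{1}
\bibitem{DLR}
Fabien Durand, Julien Leroy, Gw\'ena\"el Richomme,
\emph{Towards a statement of the S-adic conjecture through examples},
arXiv:1208.6376 (2012).
\end{thebibliography}
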